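# Two Laplacian eigenvalues above the average degree

## 1. The Laplacian form, the average degree, and the count $\sigma(G)$

All graphs are finite and simple. Let $G$ be a graph with vertex set $V$, $|V|=n$, with edge set $E$, $|E|=m$, and with degrees $d_1\ge d_2\ge\cdots\ge d_n$. For a vertex $w$ we write $d_w$ for its degree, $N(w)$ for its set of neighbors, and $N[w]=N(w)\cup\{w\}$. The vector $e_w\in\mathbb R^V$ is the indicator of $w$, and $\mathbf 1$ is the all-ones vector.

**Definition (Laplacian).** With $A(G)$ the adjacency matrix and $D(G)$ the diagonal matrix of degrees, $L(G)=D(G)-A(G)$. Its eigenvalues, with multiplicity, are $\mu_1\ge\mu_2\ge\cdots\ge\mu_n=0$.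

We always work with the quadratic form of $L$, which is a sum over edges:
$$z^TLz=\sum_{ij\in E}(z_i-z_j)^2 .\tag{1}$$
So $L$ is positive semidefinite and $L\mathbf 1=0$.

*Example.* For the path $P_4$ on vertices $1,2,3,4$, the vector $z=(1,-1,-1,1)$ satisfies $Lz=2z$: at vertex $1$ we get $1\cdot1-(-1)=2$, at vertex $2$ we get $2(-1)-(1-1)=-2$, and the other two follow by symmetry. The full list of eigenvalues is $2+\sqrt2,\ 2,\ 2-\sqrt2,\ 0$.

**Definition (average degree).** $\overline d(G)=\frac{2m}{n}$. We abbreviate $\theta=\overline d(G)$.

**Definition (the count $\sigma$).** $\sigma(G)$ is the number of Laplacian eigenvalues, with multiplicity, that are at least $\overline d(G)$. In other words, it is the largest index $i$ with $\mu_i\ge\frac{2m}n$.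

*Example.* For $P_4$, $\theta=\frac64=\frac32$. The eigenvalues $2+\sqrt2$ and $2$ are at least $\frac32$, while $2-\sqrt2$ and $0$ are not. So $\sigma(P_4)=2$.

*Example.* For the star $K_{1,t}$, the vector with $t$ at the center and $-1$ at each leaf has eigenvalue $t+1$. Each difference of two leaf indicators has eigenvalue $1$, and these differences span a space of dimension $t-1$. Together with $\mathbf 1$ this gives the spectrum $t+1,\ 1^{(t-1)},\ 0$. Here $\theta=\frac{2t}{t+1}$.

We shall use the following standard facts.

First, the trace of $L$ is $\sum_i\mu_i=2m=n\theta$. Hence $\mu_1\ge\theta$, and so $\sigma(G)\ge1$ always. For $n\ge2$ it follows that $\sigma(G)=1$ exactly when $\mu_2<\theta$.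

Second, Courant–Fischer in the case we need:
$$\text{if } z^TLz\ge c|z|^2 \text{ on a 2-dimensional subspace, then } \mu_2\ge c,\tag{2}$$
and if the inequality is strict for all nonzero $z$ in the subspace, then $\mu_2>c$. (The strict version follows because the form attains its minimum on the unit circle of the subspace.)

Third, if $H$ is obtained from $G$ by deleting edges, keeping all vertices, then by (1) $L(G)-L(H)$ is positive semidefinite, so $\mu_i(H)\le\mu_i(G)$ for every $i$.

Fourth, the Laplacian spectrum of a disjoint union is the union of the spectra of the parts.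

**Definition (star vector).** For a vertex $w$ of degree $d\ge1$, the star vector $s_w$ has the value $d$ at $w$, $-1$ on $N(w)$, and $0$ elsewhere.

Its entries sum to zero and $|s_w|^2=d^2+d=d(d+1)$. Each of the $d$ edges at $w$ contributes $(d+1)^2$ to (1), so
$$s_w^TLs_w\ge d(d+1)^2=(d+1)\,|s_w|^2 .\tag{3}$$
In particular, if the maximum degree is $\Delta\ge1$, then $\mu_1\ge\Delta+1$.

*Example.* In $P_4$ the star vector of vertex $2$ is $(-1,2,-1,0)$, with form $9+9+1=19$ and squared norm $6$. The quotient $\frac{19}6$ exceeds $d+1=3$; the extra $1$ comes from the edge $34$.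

## 2. Complements, joins, and induced four-vertex paths

**Definition (complement, join).** The complement $\overline G$ has the same vertices and exactly the non-edges of $G$ as edges. The join $G_1\vee G_2$ is the disjoint union of $G_1$ and $G_2$ together with all edges between them.

*Example.* $K_{1,t}=K_1\vee tK_1$. The complement of $K_{1,t}$ is an isolated vertex together with a $K_t$, and the complement of $K_{a,a}$ is two copies of $K_a$. The complement of the path $1,2,3,4$ has edges $13,14,24$, so it is the path $3,1,4,2$: $P_4$ is its own complement.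

The complement $\overline G$ is disconnected exactly when $G$ is a join of two nonempty graphs: split the components of $\overline G$ into two groups.

**Theorem (Seinsche, J. Combin. Theory Ser. B 16 (1974) 191–193).** A graph on at least two vertices that is connected with connected complement contains an induced $P_4$.

*Proof.* Suppose not, and take a counterexample $G$ with the fewest vertices. On two or three vertices a connected graph is $K_2$, $P_3$ or $K_3$, and each has a disconnected complement; so $n\ge4$. Remove a vertex $x$. The graph $G-x$ has no induced $P_4$, so by minimality $G-x$ or its complement is disconnected. Since $P_4$ is self-complementary, we may pass to complements and assume that $G-x$ is disconnected.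

As $\overline G$ is connected, $x$ has a non-neighbor $y$. Let $Q$ be the component of $G-x$ containing $y$. As $G$ is connected, $x$ has a neighbor in every component of $G-x$. Walking inside $Q$ from $y$ to a neighbor of $x$, we find adjacent vertices $y',z\in Q$ with $y'\not\sim x$ and $z\sim x$. Let $q$ be a neighbor of $x$ in another component. Then $y',z,x,q$ is an induced $P_4$, a contradiction. $\square$

## 3. When does a connected graph with connected complement have $\sigma(G)=1$?

For which graphs does only one Laplacian eigenvalue reach the average degree? The following was stated as a conjecture in L. Emilio Allem, Antonio Cafure, Ezequiel Dratman, Luciano N. Grippo, Martín D. Safe, Vilmar Trevisan, "Partial characterization of graphs having a single large Laplacian eigenvalue", arXiv:1710.01710 (2017):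

*Let $G$ be a connected graph with connected complement. Then $\sigma(G)=1$ if and only if $G$ is isomorphic to $K_1$.*

We shall prove it, in a form with a strict inequality, and then deduce a complete classification.

**Theorem 1.** Let $G$ be connected with connected complement and $n\ge2$. Then $\mu_2(G)>\frac{2m}n$, so $\sigma(G)\ge2$.

For $K_1$ we have $\mu_1=0=\theta$, so $\sigma(K_1)=1$, and $K_1$ and its complement are connected. So Theorem 1 proves the conjecture.

**Theorem 2 (trichotomy).** Let $G$ be connected with $n\ge2$.

(i) $\mu_2<\frac{2m}n$ if and only if $G$ is a star $K_{1,t}$, $t\ge1$.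

(ii) $\mu_2=\frac{2m}n$ if and only if $G\cong K_{a,a}$, $a\ge2$.

(iii) Otherwise $\mu_2>\frac{2m}n$.

**Theorem 3 (classification).** For an arbitrary graph $G$, $\sigma(G)=1$ if and only if $G$ is isomorphic to $K_1$, or $K_2\cup sK_1$ with $s\ge0$, or $K_{1,t}\cup sK_1$ with $t\ge2$ and $0\le s\le t-2$.

## 4. Four and five vertices, and what the hypotheses exclude

On two or three vertices there is no graph that is connected with connected complement, as we saw in the proof of Seinsche's theorem. On four vertices, $G$ and $\overline G$ need at least three edges each and have six together, so $G$ is a tree. It is not $K_{1,3}$, so it is $P_4$, and $\sigma(P_4)=2$.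

On five vertices consider $C_5$, whose complement is again $C_5$. Its eigenvalues are $\frac{5+\sqrt5}2$ (twice), $\frac{5-\sqrt5}2$ (twice) and $0$, and $\theta=2$. Since $\frac{5-\sqrt5}2<2$, we get $\sigma(C_5)=2$.

Both connectivity hypotheses matter. The star $K_{1,2}$ is connected, with spectrum $3,1,0$ and $\theta=\frac43$, so $\sigma=1$; its complement is disconnected. The complement of $K_{1,2}$ is $K_2\cup K_1$, with spectrum $2,0,0$ and $\theta=\frac23$, so again $\sigma=1$; here $G$ is disconnected. The strict inequality in Theorem 1 also depends on the hypotheses: $C_4=K_{2,2}$ has spectrum $4,2,2,0$ and $\theta=2$, so $\mu_2=\theta$.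

## 5. The bound $d_2\le\mu_2$ and the graphs that it leaves

A sensible first try is to bound $\mu_2$ from below by a degree. The following inequality is due to Li and Pan; we prove the case that we need.

**Lemma 4.** If $d_2\ge2$, then $\mu_2\ge d_2$.

*Proof.* Let $v$ have degree $d_1$ and let $u\ne v$ have degree $d:=d_2$. We exhibit a plane on which the form is at least $d|z|^2$.

*Case $u\not\sim v$.* For $z=\alpha e_u+\beta e_v$ we have $z^TLz=d\alpha^2+d_1\beta^2\ge d|z|^2$. By (2), $\mu_2\ge d$.

*Case $u\sim v$.* Now the edge $uv$ creates a cross term, and we make the situation symmetric by discarding edges. Let $C=N(u)\cap N(v)$, $c=|C|$, $B=N(u)\setminus N[v]$, and $a=|B|=d-1-c$. The set $N(v)\setminus N[u]$ has $d_1-1-c\ge a$ elements; choose a subset $A$ of it with $|A|=a$. Let $H$ be the graph on $V$ whose edges are $uv$, all edges from $v$ to $A\cup C$, and all edges from $u$ to $B\cup C$. In $H$ both $u$ and $v$ have degree $1+a+c=d$, and $L(G)-L(H)$ is positive semidefinite.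

Take $x=e_v-e_u$. The edge $uv$ contributes $4$, and the remaining $2(a+c)=2(d-1)$ edges contribute $1$ each. So
$$x^TL(H)x=4+2(d-1)=2d+2\ge 2d=d|x|^2 .$$

Take $y$ to be the sum of the two star vectors of $u$ and $v$ in $H$: that is, $y_u=y_v=d-1$, $y=-1$ on $A\cup B$, $y=-2$ on $C$, and $0$ elsewhere. The edge $uv$ contributes $0$, the $2a$ edges to $A\cup B$ contribute $d^2$ each, and the $2c$ edges to $C$ contribute $(d+1)^2$ each. Also $|y|^2=2(d-1)^2+2a+4c$. Hence
$$\begin{aligned}
y^TL(H)y-d|y|^2&=2ad^2+2c(d+1)^2-d\bigl(2(d-1)^2+2a+4c\bigr)\\
&=2ad(d-1)-2d(d-1)^2+2c(d^2+1)\\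
&=2d(d-1)(d-1-c)-2d(d-1)^2+2c(d^2+1)\\
&=-2cd(d-1)+2c(d^2+1)=2c(d+1)\ge0 .
\end{aligned}$$

There is no cross term. Swapping $u$ with $v$, swapping $A$ with $B$ by a bijection, and fixing everything else in the edge structure of $H$ (in particular $C$ pointwise) is an automorphism of $H$. Under it $x$ changes sign, while $y$ and $L(H)y$ are fixed, so $x^Ty=0=x^TL(H)y$. Therefore $z^TL(G)z\ge z^TL(H)z\ge d|z|^2$ on $\mathrm{span}(x,y)$. Since $d\ge2$, $y\ne0$, so $x,y$ are nonzero and orthogonal and span a plane. By (2), $\mu_2\ge d$. $\square$

This settles Theorem 1 whenever $d_2>\theta$. For example, a tree that is not a star has $d_2\ge2>2-\frac2n=\theta$. The approach stops exactly when $d_2\le\theta$. That happens for every regular graph, and also for graphs in which one vertex of large degree pulls up the average.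

*Example 5.* Take $q\ge2$ triangles sharing a vertex $v$, and attach to $v$ a path $v,u_0,w$. The complement is connected: in $\overline G$ the vertex $w$ is adjacent to everything except $u_0$, and $u_0$ is adjacent in $\overline G$ to all triangle vertices other than $v$. Here $n=2q+3$, $d_1=2q+1=n-2$, $d_2=2$, $m=3q+2$, so
$$\theta=\frac{6q+4}{2q+3}=2+\frac{2q-2}{2q+3}>2=d_2 .$$
So Lemma 4 is not enough. Yet Theorem 1 holds here, and for a reason that is easy to see: if $u,u'$ are the two vertices other than $v$ of a triangle, then $e_u-e_{u'}$ is an eigenvector with eigenvalue $3$. There are $q\ge2$ such vectors, so $\mu_2\ge3>\theta$.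

These good vectors vanish at the large vertex $v$ and have sum zero. We now build on both features.

## 6. Pairing the large vertex with a zero-sum vector that avoids it

Suppose $v$ has degree $d_1$. The vector $e_v$ has quotient $d_1$, which is at least $\theta$. A star vector at another vertex of degree $k=d_2$ has quotient at least $k+1$ by (3), and we shall see that $k+1>\theta$ in the situation that remains. So there are plenty of single vectors with large quotient. But two such vectors do not make a plane on which the form is large. In $K_{1,2}$ with center $v$ and leaves $u_1,u_2$, both $e_v-e_{u_1}$ and $e_v-e_{u_2}$ have quotient $\frac{4+1}2=\frac52>\frac43=\theta$, while $\mu_2=1<\theta$. What is lost is in the cross term, and the aim is to make the cross term simple.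

So we fix one vector, $y=e_v-\frac1n\mathbf 1$, the projection of $e_v$ to $\mathbf 1^\perp$; the projection leaves $y^TLy=d_1$ unchanged and shortens the vector. As the other vector we use any $x$ with $x_v=0$ and $\sum_ix_i=0$. Then $x\perp y$ for free, and the cross term $x^TLy$ is just $-\sum_{i\in N(v)}x_i$. If $\mu_2\le\theta$, the $2\times2$ determinant of $L-\theta I$ on this plane cannot be positive when $y^T(L-\theta I)y>0$, and this gives an inequality for every $x$.

For $x$ we take star vectors, with $v$ removed if necessary. For a neighbor $u$ of $v$ with degree $k$, the truncated star vector loses, both in its form and in the cross term, only an amount governed by the number $b_u$ of edges from $u$ to the non-neighbors of $v$. So the inequality will say that every such $u$ sends edges to $R=V\setminus N[v]$. There are many such $u$, while $R$ turns out to have small total degree. Counting the edges between the two sets gives the contradiction.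

## 7. Proof of Theorem 1

Let $n\ge2$, with $G$ and $\overline G$ connected, and **assume for contradiction that $\mu_2\le\theta$.** Let $v$ be a vertex of degree $d_1$, and let $k=d_2$ be the largest degree among the other vertices.

**Step 0: $d_1\le n-2$ and $k\ge2$.** This step records what the hypotheses say about degrees. A vertex of degree $n-1$ would be isolated in $\overline G$, which is connected on $n\ge2$ vertices; so $d_1\le n-2$. If all vertices other than $v$ had degree at most $1$, then each would have degree exactly $1$ by connectedness. Its only neighbor would be $v$, since two adjacent vertices of degree $1$ form a component by themselves, and this component would miss $v$. Then $d_1=n-1$, a contradiction. So $k\ge2$.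

**Step 1: $k\le\theta$.** This step bounds all degrees except one by $\theta$. By Step 0, Lemma 4 applies, so $k\le\mu_2\le\theta$.

**Step 2: $G$ is not regular, so $d_1>k$.** This step guarantees a gap at $v$. Since $\theta$ is the average degree, $k\le\theta\le d_1$. Suppose $d_1=k$. Then $\theta=k$ is both the average and the maximum degree, so $G$ is $k$-regular, $L=kI-A$, and $\mu_2\le k$. (If we had assumed the strict inequality $\mu_2<\theta$, as in the original question, this would be impossible at once, because Step 1 would give $k<\theta$.)

By Seinsche's theorem $G$ contains an induced $P_4$. The adjacency matrix of $P_4$ has characteristic polynomial $\lambda^4-3\lambda^2+1$, with roots $\pm\frac{1\pm\sqrt5}2$, of which two are negative. Extend the two corresponding eigenvectors by zero to $V$. On their span, $z^TAz<0$ for $z\ne0$, because the path is induced. Hence $z^TLz=k|z|^2-z^TAz>k|z|^2$ there, and $\mu_2>k$ by the strict version of (2), a contradiction.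

**Step 3: bookkeeping.** This step expresses $\theta$, $n$ and the surplus of $y$ through how far the other degrees fall short of $k$. Let
$$N=N(v),\qquad R=V\setminus N[v],\qquad r=|R|=n-1-d_1\ge1 .$$
For $u\ne v$ let $\delta_u=k-d_u\ge0$. Put $D_N=\sum_{u\in N}\delta_u$, $D_R=\sum_{u\in R}\delta_u$ and $D=D_N+D_R$. Let $\varepsilon=\theta-k\ge0$ and $j=n\varepsilon$. Summing degrees, $n\theta=d_1+(n-1)k-D$. Subtracting $nk$, and then using $n-d_1=r+1$, we get
$$j=d_1-k-D\quad(\text{an integer}\ge0),\qquad n-j=n(1-\varepsilon)=r+1+k+D .\tag{4}$$
In particular $\varepsilon<1$, that is, $\theta<k+1$. Next let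
$$p:=d_1-\theta\Bigl(1-\frac1n\Bigr).$$
Since $d_1-\theta=d_1-k-\varepsilon=D+j-\frac jn$,
$$p=D+j\Bigl(1-\frac1n\Bigr)+\frac\theta n>D+j\Bigl(1-\frac1n\Bigr)\ge0 .\tag{5}$$

In Example 5 with $q=2$ these numbers are $n=7$, $d_1=5$, $k=2$, $r=1$, $D=D_R=1$, $j=2$, $\theta=2+\frac27$. They only illustrate the notation: that graph has $\mu_2>\theta$.

**Step 4: the key inequality.** This step turns $\mu_2\le\theta$ into a condition on every vector of the kind described in Section 6. Let $x\in\mathbb R^V$ be nonzero with $x_v=0$ and $\sum_ix_i=0$, and put $S=\sum_{i\in N}x_i$. Then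
$$p\,\bigl(x^TLx-\theta|x|^2\bigr)\le S^2 .\tag{6}$$

To prove it, let $y=e_v-\frac1n\mathbf 1$. Since $L\mathbf 1=0$, $y^TLy=d_1$, and $|y|^2=1-\frac1n$; so $y^T(L-\theta I)y=p>0$. Also $x^Ty=x_v-\frac1n\sum_ix_i=0$, and
$$x^TLy=x^TLe_v=d_1x_v-\sum_{i\in N}x_i=-S .$$
Put $g=x^T(L-\theta I)x$. If (6) failed, then $pg>S^2\ge0$, so $g>0$, and the matrix
$$\begin{pmatrix} g&-S\\-S&p\end{pmatrix}$$
would be positive definite. The span of $x$ and $y$ is a plane: $x\ne0$, and $x=ty$ would force $t=0$ because $x_v=0\ne y_v$. So $L-\theta I$ would be positive definite on a plane, and (2) would give $\mu_2>\theta$, a contradiction. This proves (6).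

The inequality is useful when $p$ is not small. For a regular graph we would have $D=j=0$ and $p=\frac kn<1$, which is why that case was treated separately.

**Step 5: every $w\in R$ has $d_w\le k-1$.** This step shows that $R$ has small total degree; it also gives $p>1$. Suppose $w\in R$ has $d_w=k$. Let $x=s_w$ be its star vector: $x_w=k$, $x=-1$ on $N(w)$, and $0$ elsewhere. As $v\notin N[w]$, $x_v=0$, so (6) applies. Put $a=|N(w)\cap N|\le k$. Then $|x|^2=k(k+1)$ and $S=-a$. The star at $w$ contributes $k(k+1)^2$ to $x^TLx$, and the $a$ edges from $N(w)\cap N$ to $v$ contribute $1$ each. So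
$$x^TLx-\theta|x|^2\ge k(k+1)^2+a-(k+\varepsilon)k(k+1)=k(k+1)(1-\varepsilon)+a ,$$
and (6) gives
$$p\bigl(k(k+1)(1-\varepsilon)+a\bigr)\le a^2 .$$
The left side is positive, so $a\ge1$. Divide by $a$ and use $\frac ka\ge1$ on the left and $a\le k$ on the right:
$$p\bigl((k+1)(1-\varepsilon)+1\bigr)\le k .\tag{7}$$

*If $j=0$:* then $\varepsilon=0$, and by (4) and Step 2, $D=d_1-k\ge1$. By (5), $p>1$, so the left side of (7) exceeds $k+2$, a contradiction.

*If $j\ge1$:* by (4), $1\le j\le n-1$. The function $t(n-t)$ is concave, so on $[1,n-1]$ it is at least its value $n-1$ at the endpoints; thus $j(n-j)\ge n-1$. Again by (4), $n=j+r+1+k+D\ge k+3$. By (5), $p>\frac{j(n-1)}n$, and $1-\varepsilon=\frac{n-j}n$. So the left side of (7) exceeds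
$$\frac{(n-1)(k+1)\,j(n-j)}{n^2}+\frac{j(n-1)}n\ \ge\ (k+1)\Bigl(1-\frac1n\Bigr)^2+1-\frac1n .$$
Since $(1-\frac1n)^2\ge1-\frac2n$, the right side is at least
$$(k+1)\Bigl(1-\frac2n\Bigr)+1-\frac1n=k+2-\frac{2k+3}n>k ,$$
where the last inequality holds because $\frac{2k+3}n\le\frac{2k+3}{k+3}<2$. This contradicts (7).

So $\delta_w\ge1$ for every $w\in R$. Hence $D_R\ge r$ and $D\ge r\ge1$, and by (5), $p>1$.

**Step 6: $N$ contains many vertices of degree exactly $k$.** This step produces the vertices to which we apply (6) a second time. Let $U=\{u\in N:d_u=k\}$. The $\delta_u$ are nonnegative integers, so at most $D_N$ vertices of $N$ have $\delta_u>0$. By (4), $d_1=j+k+D$, so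
$$|U|\ge d_1-D_N=j+k+D_R\ge j+k+r .\tag{8}$$
The last inequality uses Step 5; without it we would have no comparison between $|U|$ and $r$.

**Step 7: every $u\in U$ sends edges to $R$.** This step bounds from below the number $b_u=|N(u)\cap R|$. Fix $u\in U$ and let $N'(u)=N(u)\setminus\{v\}$, a set of size $k-1\ge1$; thus $b_u\le k-1$. Let $x_u=k-1$, $x=-1$ on $N'(u)$, and $0$ elsewhere. Then $x\ne0$, $x_v=0$, $\sum_ix_i=0$ and $|x|^2=(k-1)^2+(k-1)=k(k-1)$. Since $x_v=0$ and the sum is zero, and since $u\in N$,
$$S=-\sum_{i\in R}x_i=b_u .$$

The following edges contribute to $x^TLx$: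

- the $k-1$ edges from $u$ to $N'(u)$ contribute $k^2$ each, in total $(k-1)k^2$;
- the edge $uv$ contributes $(k-1)^2$;
- the $k-1-b_u$ edges from $N'(u)\cap N$ to $v$ contribute $1$ each.

Therefore
$$x^TLx\ge(k-1)k^2+(k-1)^2+(k-1)-b_u=k(k-1)(k+1)-b_u .$$
So the edges back to $v$ make up for the truncation, except for the loss $b_u$. Subtracting $\theta|x|^2=(k+\varepsilon)k(k-1)$ and applying (6),
$$p\bigl(k(k-1)(1-\varepsilon)-b_u\bigr)\le b_u^2 .$$
Dividing by $p$ and using $b_u\le k-1$,
$$k(k-1)(1-\varepsilon)\le b_u+\frac{b_u^2}p\le b_u\Bigl(1+\frac{k-1}p\Bigr).\tag{9}$$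

**Step 8: count the edges between $U$ and $R$.** This step sums (9) and reaches the contradiction. The sum $\sum_{u\in U}b_u$ is the number of edges between $U$ and $R$, so by Step 5
$$\sum_{u\in U}b_u\le\sum_{w\in R}d_w\le r(k-1).$$
Since $p>1$ and $k\ge2$, $1+\frac{k-1}p<k$. As $r(k-1)>0$, summing (9) over $U$ gives
$$|U|\,k(k-1)(1-\varepsilon)\le\Bigl(1+\frac{k-1}p\Bigr)r(k-1)<k(k-1)\,r .$$
Dividing by $k(k-1)$ and multiplying by $n$, with $n(1-\varepsilon)=n-j$,
$$|U|(n-j)<rn .\tag{10}$$
On the other hand, $n-j>r$ by (4). So by (8),
$$|U|(n-j)\ge r(n-j)+j(n-j)+k(n-j)>r(n-j)+jr=rn ,$$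
because $j(n-j)\ge jr$ and $k(n-j)>0$. This contradicts (10).

Hence $\mu_2>\theta$. Since $\mu_1\ge\mu_2$, $\sigma(G)\ge2$. $\blacksquare$

**Consequence.** For connected $G$ with connected complement, $\sigma(G)=1$ if and only if $G\cong K_1$. The conjecture is true.

## 8. The graphs $K_{a,a}-e$ and the constant in Theorem 1

The constant $1$ in $\mu_2>1\cdot\overline d$ is best possible. For $a\ge2$ let $G=K_{a,a}-e$. It is connected, and its complement is two copies of $K_a$ joined by one edge, which is connected. Here $m=a^2-1$ and $n=2a$, so $\overline d=a-\frac1a$.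

The spectrum of $K_{a,a}$ is $2a,\ a^{(2a-2)},\ 0$: the vector equal to $1$ on one side and $-1$ on the other has eigenvalue $2a$, and zero-sum vectors supported on one side have eigenvalue $a$. Deleting an edge does not raise $\mu_2$, so $\mu_2(G)\le\mu_2(K_{a,a})=a$. Hence
$$\frac{\mu_2}{\overline d}\le\frac{a}{a-\frac1a}=\frac{a^2}{a^2-1}\to1 .$$
For $a=2$ the graph is $P_4$, and the ratio is $2/\frac32=\frac43$, with equality in the bound.

## 9. Joins: proof of Theorem 2

Theorem 1 treats the case of a connected complement, so what remains are joins, whose spectra can be written down.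

**Step 1: the Laplacian spectrum of a join.** This step makes $\mu_2$ of a join explicit. Let $G=G_1\vee G_2$ with $|V(G_i)|=n_i$ and $n=n_1+n_2$. Then the spectrum of $G$ consists of
$$n,\quad 0,\quad n_2+\mu_i(G_1)\ (1\le i<n_1),\quad n_1+\mu_i(G_2)\ (1\le i<n_2).\tag{11}$$
To see this, choose an orthogonal eigenbasis of $L(G_1)$ that contains $\mathbf 1$, and let $f$ be one of the other vectors, with eigenvalue $\mu$. Extend $f$ by zero. On $V(G_1)$, $L(G)f=(\mu+n_2)f$, since every degree has grown by $n_2$. On $V(G_2)$, $L(G)f=-\sum_if_i=0$. The same holds for $G_2$. Finally, the vector equal to $n_2$ on $V(G_1)$ and $-n_1$ on $V(G_2)$ has eigenvalue $n$: at a vertex of $G_1$ we get $n_2\cdot n_2+n_2n_1=n\cdot n_2$, and similarly on the other side. Together with $\mathbf 1$ these are $n$ independent eigenvectors.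

Moreover $\mu_1(G)=n$. Indeed $L(G)+L(\overline G)=nI-J$, where $J$ is the all-ones matrix, and $L(\overline G)$ and $J$ are positive semidefinite. So no Laplacian eigenvalue exceeds $n$.

**Step 2: the values for stars and $K_{a,a}$.** This step gives the "if" parts of (i) and (ii). The star $K_{1,t}$, $t\ge1$, has spectrum $t+1,1^{(t-1)},0$ and $\theta=\frac{2t}{t+1}$. For $t=1$, $\mu_2=0<1=\theta$. For $t\ge2$, $\mu_2=1<\frac{2t}{t+1}$, since $t+1<2t$. For $K_{a,a}$ with $a\ge2$, $\mu_2=a=\frac{2a^2}{2a}=\theta$.

**Step 3: if $\mu_2\le\theta$, then $G$ is a star or some $K_{a,a}$ with $a\ge2$.** This step gives the rest: combined with the values in Step 2, it yields (i), (ii) and (iii). Let $G$ be connected with $n\ge2$ and $\mu_2\le\theta$. By Theorem 1, $\overline G$ is disconnected, so $G=G_1\vee G_2$ with $1\le n_1\le n_2$.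

*Case $n_1\ge2$.* From the trace, using $\mu_1=n$ and $\mu_n=0$,
$$n\theta=\sum_i\mu_i\le n+(n-2)\mu_2\le n+(n-2)\theta ,$$
so $\theta\le\frac n2$. In (11) the value $n_2+\mu_1(G_1)$ is listed besides the entry $n$, so it is at most $\mu_2$. Thus
$$\theta\ge\mu_2\ge n_2+\mu_1(G_1)\ge n_2\ge\frac n2\ge\theta ,$$
and equality holds throughout. So $n_1=n_2=\frac n2$, $\mu_1(G_1)=0$ and $\mu_2=\theta$. Since also $\mu_2\ge n_1+\mu_1(G_2)$ and $n_1=\frac n2=\mu_2$, we get $\mu_1(G_2)=0$. A graph with an edge has $\mu_1\ge2$ by (3), so $G_1$ and $G_2$ are edgeless, and $G\cong K_{a,a}$ with $a=\frac n2\ge2$.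

*Case $n_1=1$ and $G_2$ has an edge.* We show that this is impossible when $\mu_2\le\theta$. Let $\Delta\ge1$ be the maximum degree of $G_2$. By (3), $\mu_1(G_2)\ge\Delta+1$. Since $n_2\ge2$, (11) lists $1+\mu_1(G_2)$ besides $n$, so $\mu_2\ge\Delta+2$. Counting edges, $2m\le2(n-1)+(n-1)\Delta$. So
$$\mu_2\ge\Delta+2>\frac{(n-1)(2+\Delta)}n\ge\theta ,$$
a contradiction.

*Case $n_1=1$ and $G_2$ edgeless.* Then $G=K_{1,t}$ with $t=n-1\ge1$. $\blacksquare$

## 10. Isolated vertices and stars: proof of Theorem 3

**Step 1: edgeless graphs.** This step removes the degenerate case. If $m=0$, all eigenvalues are $0=\theta$, so $\sigma(G)=n$, and $\sigma(G)=1$ if and only if $G=K_1$. From now on $m\ge1$, so $n\ge2$ and $\theta>0$, and $\sigma(G)=1$ means $\mu_2<\theta$.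

**Step 2: connected graphs.** This step reads the answer off Theorem 2. By Theorem 2(i), the connected graphs with $m\ge1$ and $\sigma(G)=1$ are exactly the stars $K_{1,t}$, $t\ge1$. These are the listed graphs with $m\ge1$ and $s=0$: $K_2$ for $t=1$, and $K_{1,t}$ for $t\ge2$, where $0\le t-2$ holds.

**Step 3: a disconnected graph with $\sigma(G)=1$ is a star plus isolated vertices.** This step reduces the disconnected case to one component. Suppose $G$ is disconnected and $\sigma(G)=1$. Let $H_1$ be a component of maximum average degree. Since $\theta$ is a weighted average of the average degrees of the components, $\overline d(H_1)\ge\theta>0$. So $H_1$ has an edge, and $\mu_1(H_1)\ge\overline d(H_1)\ge\theta$. The spectrum of $G$ is the union of the spectra of its components, and only one eigenvalue of $G$ is at least $\theta$; it is this one. So all eigenvalues of $H_1$ other than $\mu_1(H_1)$ are less than $\theta\le\overline d(H_1)$, and $\sigma(H_1)=1$. By Step 2, $H_1\cong K_{1,t}$ with $t\ge1$. Hence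
$$\theta\le\overline d(H_1)=\frac{2t}{t+1}<2 .$$
Any component with an edge has an eigenvalue at least $2$ by (3). A second such component would give a second eigenvalue above $\theta$. So all other components are isolated vertices, and $G=K_{1,t}\cup sK_1$.

**Step 4: which of these graphs qualify.** This step finds the bound on $s$. The graph $K_{1,t}\cup sK_1$ has spectrum $t+1,\ 1^{(t-1)},\ 0^{(s+1)}$ and $\theta=\frac{2t}{t+1+s}>0$. For $t=1$, $\mu_2=0<\theta$ for every $s\ge0$. For $t\ge2$, $\mu_2=1$, and $1<\theta$ if and only if $t+1+s<2t$, that is, $s\le t-2$. $\blacksquare$
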